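\title{General hyperplane sections of $F$-rational and $F$-injective varieties}

\begin{abstract}
In every characteristic $p>0$ we construct an explicit affine $F$-rational threefold $X$ such that, for every locally closed embedding of $X$ in a projective space, the general hyperplane section of $X$ is not $F$-injective. Hence neither $F$-rationality nor $F$-injectivity of a normal variety passes to general hyperplane sections. Such examples exist in every dimension $d\ge 3$ and not in dimension $2$. The threefold is a one-parameter family of surface cones on whose local cohomology Frobenius is injective over the imperfect field $k(t)$ but not over any closed point of the base.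
\end{abstract}

\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, varieties are integral and defined over $k$, and $F$ is the absolute Frobenius morphism. Bertini's theorem says that a general hyperplane section of a smooth quasi-projective variety is smooth, in every characteristic. For any class of singularities one can ask for the same statement, which is what allows induction on the dimension. We consider two classes defined by Frobenius.

\begin{definition}\label{def:main}
Let $X$ be a scheme of finite type over $k$.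
\begin{itemize}
\item[(a)] $X$ is \emph{$F$-injective} if for every point $x\in X$ and every $i$ the map $H^i_x(\mathcal O_{X,x})\to H^i_x(F_*\mathcal O_{X,x})$ induced by Frobenius is injective. Equivalently, by local duality, the trace maps $\mathcal H^{-i}(F_*\omega_X^\bullet)\to\mathcal H^{-i}(\omega_X^\bullet)$ are surjective for all $i$, where $\omega_X^\bullet$ is the normalized dualizing complex.
\item[(b)] Let $\omega_X$ be the canonical module and $\operatorname{Tr}\colon F_*\omega_X\to\omega_X$ the trace of Frobenius. $X$ is \emph{$F$-rational} if it is Cohen--Macaulay and if, locally, for every effective Cartier divisor $D$ the map $F^e_*(\omega_X\otimes\mathcal O_X(-D))\to\omega_X$ induced by $\operatorname{Tr}^e$ is surjective for some $e>0$. Explicitly: for every affine open $Y\subseteq X$ and every nonzerodivisor $g\in\mathcal O(Y)$ there is $e>0$ with $\operatorname{Tr}^e(F^e_*(g\,\omega_Y))=\omega_Y$.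
\end{itemize}
\end{definition}

Condition (a) says that Frobenius kills no local cohomology class. The cusp $R=k[s^2,s^3]$ fails it: in $H^1_{\mathfrak m}(R)=k[s,s^{-1}]/R$ the class of $s$ is nonzero, and $s^p\in R$. Condition (b) is dual to a stronger survival property: for some $e$, no class in the top local cohomology is killed by $F^e$ followed by multiplication by $g$ (see \eqref{eq:dual}). Regular schemes are $F$-rational (Lemma~\ref{lem:regular}). An $F$-rational scheme is $F$-injective: for $g=1$ some $\operatorname{Tr}^e=\operatorname{Tr}\circ F_*\operatorname{Tr}^{e-1}$ is surjective, so $\operatorname{Tr}$ is surjective, and on a Cohen--Macaulay scheme $\omega_X$ is the only cohomology sheaf of $\omega_X^\bullet$.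

A property holds \emph{for all general hyperplanes} $H\subseteq\mathbb P^n$ if it holds for every $H$ in some dense open subset of the dual projective space $(\mathbb P^n)^\vee$, which may depend on $X$. The intersection $X\cap H$ is scheme-theoretic. The following question is posed in \cite{PST}.

\medskip
\noindent\textbf{Question.} \emph{Let $X\subseteq\mathbb P^n$ be a normal and $F$-injective (respectively $F$-rational) quasi-projective variety with $\dim X\ge2$. Is $X\cap H$ also $F$-injective (respectively $F$-rational) for all general hyperplanes $H\subseteq\mathbb P^n$?}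
\medskip

One would guess that the answer is yes. It is yes for smooth $X$, and for surfaces, where a general $H$ misses the finitely many singular points. It is also yes for Gorenstein $X$: such an $X$ is $F$-injective (respectively $F$-rational) only if it is $F$-pure (respectively strongly $F$-regular), and these two properties pass to general hyperplane sections by Schwede and Zhang \cite{SZ}. We mention this for context and do not use it. In general, however, the answer is no in both cases and in every characteristic, and a single example shows it.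

\begin{theorem}\label{thm:three}
Let $k$ be an algebraically closed field of characteristic $p>0$. There is an affine threefold $X$ over $k$ such that:
\begin{itemize}
\item[(1)] $X$ is $F$-rational, normal and $F$-injective;
\item[(2)] for every locally closed embedding $X\subseteq\mathbb P^n$ there is a dense open $U\subseteq(\mathbb P^n)^\vee$ such that for every $H\in U$ the section $X\cap H$ is not $F$-injective, and therefore not $F$-rational.
\end{itemize}
\end{theorem}

Since $U$ meets every dense open subset of $(\mathbb P^n)^\vee$, this $X$ answers both the $F$-injective and the $F$-rational case of the Question in the negative. Dimension three is the first in which this happens.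

\begin{theorem}\label{thm:dim}
Fix $p$ and $d\ge2$. The assertion ``if $X\subseteq\mathbb P^n$ is normal and $F$-injective (respectively $F$-rational) of dimension $d$, then $X\cap H$ is $F$-injective (respectively $F$-rational) for all general $H$'' is true if and only if $d=2$. For every $d\ge3$ there is a $d$-dimensional variety $X$ with properties \textup{(1)} and \textup{(2)} of Theorem~\ref{thm:three}.
\end{theorem}

The source of the examples is that Frobenius acts on local cohomology $p$-linearly, $F(a\xi)=a^pF(\xi)$. A $p$-linear map from a plane to a line over a field has the form $(c_1,c_2)\mapsto a_1c_1^p+a_2c_2^p$. Over a perfect field it always has a nonzero kernel; over $k(t)$ it can be injective, as $tc_1^p+c_2^p$ shows. So a family of surface cones over the $t$-line can have injective Frobenius at the vertex of the generic fiber and at the vertex of no closed fiber. The first property will make the total space $F$-rational. The second concerns fibers, and bad fibers alone say nothing about hyperplane sections: every fiber $y^{p+1}=(x+t_0^{1/p})^p$ of the map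 $t=y^{p+1}-x^p$ from $\mathbb A^2$ to $\mathbb A^1$ is singular, while general hyperplane sections of $\mathbb A^2$ are smooth. The additional ingredient is a gap in the grading: the cones have no functions of degree $1,\dots,p-1$, and so, on the part of local cohomology that matters, the equation of any hyperplane transversal to the curve of vertices acts like the equation of a fiber.

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:ring} constructs the family and works out the mechanism for $p=2$. Section~\ref{sec:criteria} isolates five properties of a graded ring that imply (1) and (2). Section~\ref{sec:threefold} verifies them for the threefold, and Section~\ref{sec:dim} for its higher-dimensional analogues.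

\section{Local cohomology, the trace, and tangent hyperplanes}\label{sec:tools}

\subsection*{Local cohomology}
Let $R$ be a noetherian ring of characteristic $p$, $I$ an ideal, and $f_1,\dots,f_m$ elements with $\sqrt{(f_1,\dots,f_m)}=\sqrt I$. Then $H^i_I(M)$ is the $i$-th cohomology of the \v Cech complex $M\to\bigoplus_jM_{f_j}\to\dots\to M_{f_1\cdots f_m}$, placed in degrees $0,\dots,m$. Consequently $H^i_I$ commutes with flat base change, and $H^i_I(M)=H^i_{IR'}(M)$ if $M$ is a module over an $R$-algebra $R'$. Raising cochains to the $p$-th power gives an additive map $F\colon H^i_I(R)\to H^i_I(R)$ with $F(a\xi)=a^pF(\xi)$. It is the map of Definition~\ref{def:main}(a) when $R$ is local and $I$ is maximal, it commutes with the maps $H^i_I(R)\to H^i_{IR'}(R')$ induced by ring homomorphisms, and it multiplies degrees by $p$ when $R$ is graded and $I$ is homogeneous. A local ring $(O,\mathfrak m)$ is Cohen--Macaulay if and only if $H^i_{\mathfrak m}(O)=0$ for $i<\dim O$.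

For a polynomial ring $E[y_0,\dots,y_\ell]$ the \v Cech complex on the variables has cohomology only in degree $\ell+1$, namely the free $E$-module on the monomials $y^{-b}=y_0^{-b_0}\cdots y_\ell^{-b_\ell}$ with all $b_j\ge1$. It is the quotient of the ring of Laurent polynomials in which a monomial with some nonnegative exponent is zero.

\subsection*{The trace and local duality}
Let $Y$ be Cohen--Macaulay of finite type over $k$. Since $k$ is perfect, $F^e$ is finite, and duality for this finite morphism identifies $F^e_*\omega_Y$ with $\mathcal{H}om_{\mathcal O_Y}(F^e_*\mathcal O_Y,\omega_Y)$ and $\operatorname{Tr}^e$ with evaluation at $1$. For a submodule $M\subseteq\omega_Y$ we write $\operatorname{Tr}^e(M)$ for the submodule $\operatorname{Tr}^e(F^e_*M)$; its formation commutes with localization. For functions $a,c$ we have, locally,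
\begin{equation}\label{eq:trace}
\begin{gathered}
\operatorname{Tr}^e(c\,\omega_Y)=\{\lambda(c):\lambda\in\operatorname{Hom}(F^e_*\mathcal O_Y,\omega_Y)\},\\
\operatorname{Tr}^e(a^{p^e}M)=a\operatorname{Tr}^e(M),\qquad \operatorname{Tr}^{e+e'}(M)=\operatorname{Tr}^e(\operatorname{Tr}^{e'}(M)).
\end{gathered}
\end{equation}
Let $(O,\mathfrak m)$ be the local ring of $Y$ at a point $y$, and $\delta=\dim O$. Then $\omega_O=\omega_{Y,y}$ is a canonical module of $O$. The Matlis dual $M^\vee=\operatorname{Hom}_O(M,E)$, with $E$ the injective hull of $O/\mathfrak m$, is an exact functor that preserves finite length and kills no nonzero module. Local duality gives $H^\delta_{\mathfrak m}(M)\cong\operatorname{Hom}_O(M,\omega_O)^\vee$, naturally in the finitely generated module $M$. Apply this to the $O$-linear map $O\to F^e_*O$, $a\mapsto a^{p^e}c$. It induces $cF^e$ on $H^\delta_{\mathfrak m}$, and it induces $\lambda\mapsto\lambda(c)$ on $\operatorname{Hom}_O(-,\omega_O)$. Hence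
\begin{equation}\label{eq:dual}
\ker\bigl(cF^e\colon H^\delta_{\mathfrak m}(O)\to H^\delta_{\mathfrak m}(O)\bigr)\cong\bigl(\omega_O/\operatorname{Tr}^e(c\,\omega_O)\bigr)^\vee .
\end{equation}

The definition of $F$-rationality involves all nonzerodivisors. The next two lemmas reduce it to one.

\begin{lemma}\label{lem:regular}
Let $Y$ be a regular scheme of finite type over $k$ and $c$ a nonzerodivisor on $Y$. There is $e_0$ with $\operatorname{Tr}^e(c\,\omega_Y)=\omega_Y$ for all $e\ge e_0$. In particular $Y$ is $F$-rational.
\end{lemma}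

\begin{proof}
Let $U_e$ be the open complement of the support of $\omega_Y/\operatorname{Tr}^e(c\,\omega_Y)$, and let $(O,\mathfrak m)$ be the local ring at $y\in Y$. Then $\omega_O\cong O$, and $F^e_*O$ is a finite free $O$-module: $Y$ is smooth over the perfect field $k$, hence locally \'etale over an affine space, and the monomials with exponents less than $p^e$ in the coordinates form a basis. By \eqref{eq:trace}, $y\in U_e$ if and only if $\lambda(c)$ is a unit for some $O$-linear $\lambda\colon F^e_*O\to O$, that is, if and only if $c\notin\mathfrak mF^e_*O=\mathfrak m^{[p^e]}$, the ideal generated by the $p^e$-th powers of elements of $\mathfrak m$. These ideals decrease and have intersection $0$, and $c\ne0$ in $O$. So the $U_e$ increase and cover $Y$, which is quasi-compact.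
\end{proof}

\begin{lemma}\label{lem:test}
Let $Y$ be an affine Cohen--Macaulay variety and $0\ne c\in\mathcal O(Y)$ with $Y_c$ regular. If $\operatorname{Tr}^e(c\,\omega_Y)=\omega_Y$ for some $e>0$, then $Y$ is $F$-rational.
\end{lemma}

\begin{proof}
The hypotheses pass to affine open subsets, so it suffices to treat $0\ne g\in\mathcal O(Y)$. Write $\omega=\omega_Y$. By Lemma~\ref{lem:regular} on $Y_c$, some $\operatorname{Tr}^{e_1}(g\omega)$ equals $\omega$ after inverting $c$, so it contains $c^M\omega$ for some $M$. Put $m_j=1+p^e+\dots+p^{(j-1)e}$, so that $m_{j+1}=1+p^em_j$. By \eqref{eq:trace},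
\[
\operatorname{Tr}^{(j+1)e}(c^{m_{j+1}}\omega)=\operatorname{Tr}^{je}\bigl(c^{m_j}\operatorname{Tr}^e(c\,\omega)\bigr)=\operatorname{Tr}^{je}(c^{m_j}\omega),
\]
and by induction all these modules equal $\omega$. For $j$ with $m_j\ge M$ we get $\operatorname{Tr}^{je+e_1}(g\omega)\supseteq\operatorname{Tr}^{je}(c^M\omega)\supseteq\operatorname{Tr}^{je}(c^{m_j}\omega)=\omega$.
\end{proof}

\subsection*{Tangent hyperplanes}
The only projective geometry we need is the dimension count behind Bertini's theorem.

\begin{lemma}\label{lem:bertini}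
Let $Z\subseteq\mathbb P^n$ be a smooth locally closed subvariety. For all general $H$ and every closed point $z\in Z\cap H$, a local equation of $H$ does not lie in $\mathfrak m_z^2\subseteq\mathcal O_{Z,z}$.
\end{lemma}

\begin{proof}
Let $r=\dim Z$. A local equation of $H$ lies in $\mathfrak m_z^2$ exactly when $H$ contains the embedded tangent space of $Z$ at $z$, a linear space of dimension $r$. The pairs $(z,H)$ with this property form a $\mathbb P^{n-r-1}$-bundle over $Z$ (empty if $r=n$), of dimension $n-1$. The closure of its image in $(\mathbb P^n)^\vee$ is therefore a proper closed subset.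
\end{proof}

\section{A family of cones over the projective line}\label{sec:ring}

For the rest of the paper let
\[
A=k[t]_{t(t-1)},\qquad B=\operatorname{Spec}A,\qquad K=k(t).
\]
Let $P=A[u,v]$, let $P_j$ be the module of forms of degree $j$, let $P^{\mathrm{ev}}$ and $P^{\mathrm{od}}$ be the spans of the forms of even and of odd degree, and put $C=u(u-v)(u-tv)$.

\subsection*{Choosing the ring}
We want a graded $A$-algebra $S$ of relative dimension $2$ with $S_0=A$ whose module $L=H^2_{S_+}(S)$ vanishes in degrees $n\ge0$, has rank $2$ in degree $-1$ and rank $1$ in degree $-p$, and such that $S_n=0$ for $0<n<p$. As a guide, look for $S_n=H^0(\mathbb P^1_A,\mathcal O(\lfloor nD\rfloor))\,T^n$ with $D$ a $\mathbb Q$-divisor; then $L_n$ should be $H^1(\mathbb P^1_A,\mathcal O(\lfloor nD\rfloor))$. The wishes become: $\deg\lfloor nD\rfloor$ is at least $-1$ for $n\ge0$, equals $-1$ for $0<n<p$, equals $-3$ for $n=-1$, and equals $-2$ for $n=-p$. Take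
\[
D=\tfrac1p\bigl([0]+[1]+[t]-[\infty]\bigr),
\]
where the four points are the zeros of $u$, $u-v$, $u-tv$, $v$. For $n=pq+r$ with $0\le r<p$, the divisor $\lfloor nD\rfloor$ is $q([0]+[1]+[t])-q[\infty]$ if $r=0$ and $q([0]+[1]+[t])-(q+1)[\infty]$ if $r>0$. Its degree is $2q$ or $2q-1$, which meets all four wishes, and the position $t$ of the moving point supplies an element of $K$ that is not a $p$-th power. The sections are $v^qC^{-q}P_{2q}$ and $v^{q+1}C^{-q}P_{2q-1}$. If we set $T^p=C/v$, multiplication by $T^n=T^r(C/v)^q$ turns them into $P_{2q}$ and $T^rvP_{2q-1}$. From now on we use only this explicit description.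

The element $C/v$ of $k(t,u,v)$ has $v$-adic valuation $-1$, so it is not a $p$-th power. Adjoining $T$ with $T^p=C/v$ gives a field with basis $1,T,\dots,T^{p-1}$ over $k(t,u,v)$. In this field let
\[
S=P^{\mathrm{ev}}\oplus\bigoplus_{r=1}^{p-1}T^rv\,P^{\mathrm{od}},\qquad S_{pq}=P_{2q},\quad S_{pq+r}=T^rv\,P_{2q-1}\quad(q\ge0,\ 1\le r\le p-1).
\]

\begin{lemma}\label{lem:ring}
$S=\bigoplus_{n\ge0}S_n$ is a graded domain with $S_0=A$ and $S_n=0$ for $0<n<p$. It is a finite free module over $A[u^2,v^2]$; in particular it is finitely generated and $\dim S=3$. Moreover $\sqrt{(u^2,v^2)S}=S_+$.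
\end{lemma}

\begin{proof}
Each summand is a $P^{\mathrm{ev}}$-module. For $f,f'\in P^{\mathrm{od}}$ the product $(T^rvf)(T^{r'}vf')=T^{r+r'}v^2ff'$ equals
\[
T^{r+r'}v\cdot(vff')\ \text{ if }r+r'<p,\qquad Cvff'\ \text{ if }r+r'=p,\qquad T^{r+r'-p}v\cdot(Cff')\ \text{ if }r+r'>p .
\]
Here $vff'$ and $Cff'$ are odd and $Cvff'$ is even, so $S$ is a subring of a field. The grading is the one in which $T$ has weight $1$ and $u,v$ have weight $p/2$, which is compatible with $T^pv=C$. Since $P_{-1}=0$, we have $S_n=0$ for $0<n<p$. Over $A[u^2,v^2]$ the modules $P^{\mathrm{ev}}$ and $P^{\mathrm{od}}$ are free with bases $1,uv$ and $u,v$, so $S$ is free with basis $1$, $uv$, $T^rvu$, $T^rv^2$ $(1\le r\le p-1)$. Thus $S/(u^2,v^2)S$ is nonzero in only finitely many degrees, so its positive part is nilpotent; and $S_+$ is prime.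
\end{proof}

\subsection*{Local cohomology of $S$}
Let $W=H^2_{(u,v)}(P)=\bigoplus_{a,b\ge1}A\,u^{-a}v^{-b}$, graded by total degree in $u,v$, with even part $W^{\mathrm{ev}}$ and odd part $W^{\mathrm{od}}$. For $\eta=\sum c_{ab}u^{-a}v^{-b}\in W$ put $\eta^p=\sum c_{ab}^pu^{-pa}v^{-pb}$. Define $e^{(r)}_n\in k[t]$ by $\bigl((s-1)(s-t)\bigr)^r=\sum_ne^{(r)}_ns^n$.

\begin{lemma}\label{lem:lc}
We have $H^i_{S_+}(S)=0$ for $i\ne2$, and
\[
L:=H^2_{S_+}(S)=W^{\mathrm{ev}}\oplus\bigoplus_{r=1}^{p-1}T^rv\,W^{\mathrm{od}},\qquad L_{-pq}=W_{-2q},\quad L_{r-pq}=T^rv\,W_{-(2q+1)}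
\]
for $q\ge1$ and $1\le r\le p-1$. All other graded pieces vanish. Frobenius acts by $\eta\mapsto\eta^p$ on $W^{\mathrm{ev}}$ and by
\begin{equation}\label{eq:frob}
F(T^rv\,\eta)=G_r\,\eta^p\in W^{\mathrm{ev}},\qquad G_r=C^rv^{p-r}=\sum_{n=0}^{2r}e^{(r)}_n\,u^{r+n}v^{p+r-n}.
\end{equation}
\end{lemma}

Here $T^rv\,W^{\mathrm{od}}$ is a copy of $W^{\mathrm{od}}$ labeled by $T^rv$. The factor $v$ is not multiplied into $\eta$: for example $T^rv\,u^{-2}v^{-1}\ne0$. In $G_r\eta^p$ the product is taken in the $P$-module $W$.

\begin{proof}
By Lemma~\ref{lem:ring} we may use the \v Cech complex on $u^2,v^2$. It splits along the summands of $S$. The \v Cech complex of $P=P^{\mathrm{ev}}\oplus P^{\mathrm{od}}$ on $u^2,v^2$ has cohomology $W$, in degree $2$ only, and multiplication by $T^rv$ is an isomorphism of $P^{\mathrm{ev}}$-modules from $P^{\mathrm{od}}$ to $T^rvP^{\mathrm{od}}$. The weight of $T^rv\,W_{-(2q+1)}$ is $r+\frac p2-\frac p2(2q+1)=r-pq$, and $W_{-j}=0$ for $j\le1$. If $\eta$ is represented by an odd Laurent polynomial $\tilde\eta$, then $(T^rv\tilde\eta)^p=(C/v)^rv^p\tilde\eta^{\,p}=G_r\tilde\eta^{\,p}$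 is an even Laurent polynomial with class $G_r\eta^p$. Finally $C^rv^{p-r}=u^rv^{p+r}\bigl((s-1)(s-t)\bigr)^r$ with $s=u/v$.
\end{proof}

So every $L_n$ is a free $A$-module of finite rank, $L_n=0$ for $n\ge0$, and, as planned,
\begin{equation}\label{eq:top}
L_{-1}=T^{p-1}v\,\bigl(A\,u^{-1}v^{-2}\oplus A\,u^{-2}v^{-1}\bigr),\qquad L_{-p}=A\,u^{-1}v^{-1}.
\end{equation}

\begin{example}[the mechanism for $p=2$]\label{ex:two}
Let $p=2$. Then $T,u,v$ all have weight $1$, and $S$ is generated over $A$ by $u^2,uv,v^2$ in degree $2$ and $Tvu,Tv^2$ in degree $3$. We have $G_1=Cv=u^3v+(1+t)u^2v^2+t\,uv^3$. For $\xi=Tv\,(c_1u^{-1}v^{-2}+c_2u^{-2}v^{-1})\in L_{-1}$,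
\begin{align*}
F(\xi)&=c_1^2\bigl(uv^{-3}+(1+t)v^{-2}+t\,u^{-1}v^{-1}\bigr)+c_2^2\bigl(u^{-1}v^{-1}+(1+t)u^{-2}+t\,u^{-3}v\bigr)\\
&=(t\,c_1^2+c_2^2)\,u^{-1}v^{-1},
\end{align*}
because the other four monomials vanish in $W$. Three things can be read off.

\emph{Generic fiber.} Since $t$ is not a square in $K$, Frobenius is injective on $L_{-1}\otimes_AK$.

\emph{Closed fibers.} Fix $t_0\in k\smallsetminus\{0,1\}$, put $\tau=t-t_0$, and take $c_1=1$, $c_2=\sqrt{t_0}$. Then $F(\xi)=\tau\,u^{-1}v^{-1}$, while $\xi\notin\tau L$. As $H^3_{S_+}(S)=0$, we have $H^2_{S_+}(S/\tau)=L/\tau L$, so the fiber $\operatorname{Spec}S/\tau$ is not $F$-injective at its vertex.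

\emph{Other divisors.} Replace $\tau$ by $h=\tau+h_1+h_2+\cdots$ with $h_n\in S_n$. Then $h\,u^{-1}v^{-1}=\tau\,u^{-1}v^{-1}+h_1u^{-1}v^{-1}$, since $u^{-1}v^{-1}$ has degree $-2$ and $L$ vanishes in degrees $\ge0$. The error term lies in $L_{-1}$ and could destroy the argument, but $S_1=0$. So $F(\xi)=h\,u^{-1}v^{-1}\in hL$, exactly as for the fiber.
\end{example}

\section{Graded families along the curve of vertices}\label{sec:criteria}

The argument of Example~\ref{ex:two} uses few properties of $S$. We list them, so that one proof serves in all dimensions. Let $\delta\ge2$ and let $R=\bigoplus_{n\ge0}R_n$ be a finitely generated graded $A$-algebra that is a domain of dimension $\delta+1$ with $R_0=A$. Let $\sigma\colon B\to\operatorname{Spec}R$ be the section of $\operatorname{Spec}R\to B$ defined by $R/R_+=A$; its image is the curve of vertices. Put $L=H^\delta_{R_+}(R)$ and $L_K=L\otimes_AK$. Consider the following conditions.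
\begin{itemize}
\item[(A)] $\operatorname{Spec}R\smallsetminus\sigma(B)$ is regular.
\item[(B)] $H^i_{R_+}(R)=0$ for $i\ne\delta$, each $L_n$ is a free $A$-module of finite rank, and $L_n=0$ for $n\ge0$.
\item[(C)] $F$ is injective on $L_K$.
\item[(D)] $R_n=0$ for $0<n<p$.
\item[(E)] $L_{-1}$ has rank $2$, and $F(L_{-1})\subseteq A\mu$ for some $\mu\in L_{-p}$.
\end{itemize}

Both $F$-rationality and $F$-injectivity are tested in the local rings at points of $\sigma(B)$, which are not graded, and the local equation of a hyperplane is not homogeneous. The next lemma shows that degree arguments survive.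

\begin{lemma}\label{lem:local}
Assume \textup{(B)}. Let $x=\sigma(b)$ with $b\in B$ the generic point or a closed point, $A_x=\mathcal O_{B,b}$, $O=\mathcal O_{\operatorname{Spec}R,x}$ and $L_x=L\otimes_AA_x$.
\begin{itemize}
\item[(a)] $H^\delta_{R_+}(O)=L_x$, compatibly with Frobenius, and $H^i_{R_+}(O)=0$ for $i\ne\delta$.
\item[(b)] Every $h\in O$ determines elements $h_n\in R_n\otimes_AA_x$ $(n\ge0)$ with $h_0=\sigma^*h$ such that $h\xi=\sum_nh_n\xi$ for all $\xi\in L_x$, the sum being finite.
\end{itemize}
\end{lemma}

\begin{proof}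
Let $R_x=R\otimes_AA_x$ and $J_M=\bigoplus_{n\ge M}(R_x)_n$. The ring $O$ is obtained from $R_x$ by inverting the elements $s=s_0+s_+$ with $s_0$ a unit of $A_x$ and $s_+\in J_1$. Since $L_x$ vanishes in degrees $\ge0$, each $\xi\in L_x$ is killed by some $J_M$. So $s_+$ acts locally nilpotently on $L_x$, and $s$ acts bijectively, with inverse $\sum_js_0^{-1}(-s_+/s_0)^j$. Hence $L_x\otimes_{R_x}O=L_x$, and (a) follows by flat base change. In $R_x/J_M$ the element $s$ is a unit plus a nilpotent, so $O/J_MO=R_x/J_M$, a graded ring. Let $h_0,\dots,h_{M-1}$ be the components of the image of $h$; they do not change when $M$ grows, and $M=1$ gives $h_0=\sigma^*h$. If $J_M\xi=0$, then $J_MO\,\xi=0$ and $h\xi=\sum_{n<M}h_n\xi$.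
\end{proof}

\subsection*{The total space is $F$-rational}
By Lemma~\ref{lem:test} we must show $\operatorname{Tr}^e(c\,\omega)=\omega$ for a single $c$. Off $\sigma(B)$ this is Lemma~\ref{lem:regular}, and we are free to shrink $B$, so only the generic point of $\sigma(B)$ matters. There \eqref{eq:dual} asks for the injectivity of $cF^e$, which is more than (C) gives directly. The bridge is that the kernels are finite-dimensional, while Frobenius moves a class of negative degree through infinitely many degrees.

\begin{proposition}\label{prop:rational}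
Assume \textup{(A)}, \textup{(B)}, \textup{(C)}. Then $\operatorname{Spec}R$ is Cohen--Macaulay and normal, and there is $0\ne a\in A$ such that $\operatorname{Spec}R_a$ is $F$-rational.
\end{proposition}

\begin{proof}
\emph{Cohen--Macaulay and normal.} Write $Z=\operatorname{Spec}R$. It suffices to treat closed points, and by (A) only $x=\sigma(t_0)$. Let $\tau=t-t_0$, a nonzero element of the domain $O$. The local ring $O/\tau$ has dimension $\delta$, and its maximal ideal is generated by $R_+$. In the exact sequence
\[
H^i_{R_+}(O)\to H^i_{R_+}(O/\tau)\to H^{i+1}_{R_+}(O)\xrightarrow{\ \tau\ }H^{i+1}_{R_+}(O)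
\]
with $i<\delta$, the first term vanishes and the last map is injective, because $H^{i+1}_{R_+}(O)$ is $0$ or the free $A_x$-module $L_x$. So $O/\tau$ is Cohen--Macaulay, and then so is $O$. Since $Z$ is regular outside the closed set $\sigma(B)$ of codimension $\delta\ge2$, it is normal by Serre's criterion.

\emph{The kernels $N_e$.} Fix a homogeneous $0\ne c\in R_+$; then $Z_c$ is regular by (A). Let $x$ be the generic point of $\sigma(B)$. The ring $O$ has dimension $\delta$, maximal ideal $\mathfrak m=R_+O$ and residue field $K$, it contains $K$, and $H^\delta_{\mathfrak m}(O)=L_K$ by Lemma~\ref{lem:local}. Let $N_e=\ker(cF^e\colon L_K\to L_K)$ and $Q_e=\omega_Z/\operatorname{Tr}^e(c\,\omega_Z)$, so that $N_e\cong(Q_{e,x})^\vee$ by \eqref{eq:dual}. Lemma~\ref{lem:regular} on $Z\smallsetminus\sigma(B)$ gives $e_0$ such that $Q_e$ is supported in $\sigma(B)$ for $e\ge e_0$. Then $Q_{e,x}$ is supported at the closed point of $\operatorname{Spec}O$, so it has finite length, and $\dim_KN_e<\infty$.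

If $cF^{e+1}\xi=0$, then $F(cF^e\xi)=c^pF^{e+1}\xi=0$, so $cF^e\xi=0$ by (C). Thus $N_{e+1}\subseteq N_e$, and $N=\bigcap_eN_e$ equals $N_e$ for some $e\ge e_0$. The space $N$ is graded, since $cF^{j}$ sends degree $n$ to degree $p^jn+\deg c$, and it is stable under $F$, since $cF^j(F\xi)=cF^{j+1}\xi$. Suppose $0\ne\xi\in N$ is homogeneous of degree $n$. Then $n<0$ by (B), so the elements $F^i\xi\in N$, nonzero by (C), have pairwise distinct degrees $p^in$. This contradicts $\dim_KN<\infty$. Hence $N_e=0$ and $Q_{e,x}=0$.

\emph{Shrinking the base.} The support of $Q_e$ is a closed subset of the curve $\sigma(B)$ missing its generic point, so it is finite. Choose $0\ne a\in A$ vanishing on its image in $B$. Lemma~\ref{lem:test} applies to $\operatorname{Spec}R_a$ and $c$.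
\end{proof}

The vanishing of $L_0$ cannot be dropped: if $L$ vanished only in positive degrees, then $cF^e$ would kill $L_0\otimes_AK$ for every $e$.

\subsection*{Transversal divisors are not $F$-injective}

\begin{proposition}\label{prop:section}
Assume \textup{(B)}, \textup{(D)}, \textup{(E)}. Let $x=\sigma(t_0)$ be a closed point, $\tau=t-t_0$, and let $h\in O=\mathcal O_{\operatorname{Spec}R,x}$ be such that $\sigma^*h$ is a unit times $\tau$ in $A_x$. Then Frobenius is not injective on $H^\delta_x(O/h)$.
\end{proposition}

\begin{proof}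
Let $h_n$ be as in Lemma~\ref{lem:local}, so $h_0A_x=\tau A_x$. Since $O/(R_+,h)=A_x/h_0=k$, we have $H^\delta_x(O/h)=H^\delta_{R_+}(O/h)$. The element $h$ is nonzero in the domain $O$, and $H^{\delta+1}_{R_+}(O)=0$, so the sequence $0\to O\xrightarrow{h}O\to O/h\to0$ gives
\[
H^\delta_x(O/h)=L_x/hL_x ,
\]
with Frobenius induced from $L_x$. We need $\xi\notin hL_x$ with $F(\xi)\in hL_x$.

Let $\xi_1,\xi_2$ be a basis of $L_{-1}$ and write $F(\xi_i)=a_i\mu$ with $a_i\in A$, by (E). Since $k$ is perfect, there is $(\gamma_1,\gamma_2)\in k^2\smallsetminus\{0\}$ with $a_1(t_0)\gamma_1^p+a_2(t_0)\gamma_2^p=0$. Put $\xi=\gamma_1\xi_1+\gamma_2\xi_2$. Then $F(\xi)=\varepsilon\mu$ with $\varepsilon=a_1\gamma_1^p+a_2\gamma_2^p$ vanishing at $t_0$, so $\varepsilon=h_0\varepsilon'$ with $\varepsilon'\in A_x$.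

\emph{$F(\xi)\in hL_x$.} For $0<n<p$ we have $h_n=0$ by (D), and for $n\ge p$ the element $h_n\mu$ has degree $n-p\ge0$, so it vanishes by (B). Hence $h\cdot\varepsilon'\mu=h_0\varepsilon'\mu=F(\xi)$.

\emph{$\xi\notin hL_x$.} Suppose $\xi=h\zeta$, and let $\zeta_n\ne0$ be the component of lowest degree of $\zeta$. The component of degree $n$ of $h\zeta$ is $h_0\zeta_n$, which is nonzero because $(L_x)_n$ is free over the domain $A_x$. So $n=-1$, the top degree of $L_x$. Then $\zeta=\zeta_{-1}$ and $\xi=h_0\zeta_{-1}\in\tau(L_x)_{-1}$. But the coordinates $\gamma_1,\gamma_2$ of $\xi$ are constants, not both zero, and so not both divisible by $\tau$.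
\end{proof}

\begin{corollary}\label{cor:criterion}
Assume \textup{(A)}--\textup{(E)} and let $a$ be as in Proposition~\ref{prop:rational}. Then the affine variety $X=\operatorname{Spec}R_a$ of dimension $\delta+1$ has properties \textup{(1)} and \textup{(2)} of Theorem~\ref{thm:three}.
\end{corollary}

\begin{proof}
Property (1) is Proposition~\ref{prop:rational}, since $F$-rational implies $F$-injective. Let $X\subseteq\mathbb P^n$ be a locally closed embedding, $B'=\operatorname{Spec}A_a$, and $\Gamma=\sigma(B')$, a smooth locally closed curve with closure $\overline\Gamma$. Let $U$ be the dense open set of hyperplanes that lie in the open set given by Lemma~\ref{lem:bertini} for $\Gamma$ and avoid the finite set $\overline\Gamma\smallsetminus\Gamma$. Every $H\in U$ meets the projective curve $\overline\Gamma$, necessarily at a point $x=\sigma(t_0)$ of $\Gamma$. A local equation $h\in\mathcal O_{X,x}$ of $X\cap H$ restricts to an element of $\mathfrak m_x\smallsetminus\mathfrak m_x^2$ in $\mathcal O_{\Gamma,x}$, so $\sigma^*h$ is a unit times $t-t_0$. By Proposition~\ref{prop:section},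 $X\cap H$ is not $F$-injective at $x$.
\end{proof}

\begin{remark}\label{rem:more}
Let $X\to B'$ be as in the corollary.
(a) Proposition~\ref{prop:section} applies to every effective Cartier divisor on $X$ that meets $\sigma(B')$ transversally at some point. With $h=t-t_0$ it shows that no closed fiber of $X\to B'$ is $F$-injective, although $X$ is $F$-rational.
(b) The injectivity in (C) is lost after a purely inseparable extension of $K$: the equation $a_1c_1^p+a_2c_2^p=0$ has a nonzero solution in $K^{1/p}$.
(c) As predicted in the introduction, $X$ is not Gorenstein. At the generic point of $\sigma(B')$ the socle of $H^\delta_{\mathfrak m}(O)=L_K$ contains the plane $L_{-1}\otimes_AK$, whereas for Gorenstein $O$ this module is $E$, whose socle is a line.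
\end{remark}

\section{The threefold}\label{sec:threefold}

Take $R=S$ and $\delta=2$. Condition (D) is in Lemma~\ref{lem:ring}, condition (B) follows from Lemma~\ref{lem:lc}, and (E) holds with $\mu=u^{-1}v^{-1}$ by \eqref{eq:top}, since $F(L_{-1})\subseteq L_{-p}$. It remains to prove (A) and (C).

For (A), the difficulty is that $T$ is a $p$-th root, so derivatives with respect to $T$ vanish. Smoothness comes from the coordinate along the rulings of the cone, which enters the equation to the first power, and from the fact that $0,1,t,\infty$ are distinct over every point of $B$; this is why $t(t-1)$ is inverted.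

\begin{lemma}\label{lem:smooth}
The rings $S_{u^2}$ and $S_{v^2}$ are smooth over $A$. Hence $\operatorname{Spec}S\smallsetminus\sigma(B)=D(u^2)\cup D(v^2)$ is regular.
\end{lemma}

\begin{proof}
\emph{The chart $v^2\ne0$.} Put $s=u/v$, $z=v^2$ and $\varphi=s(s-1)(s-t)$. Then $(P^{\mathrm{ev}})_{v^2}=A[s,z^{\pm1}]$ and $(P^{\mathrm{od}})_{v^2}=vA[s,z^{\pm1}]$, so $v(P^{\mathrm{od}})_{v^2}=A[s,z^{\pm1}]$. As $C/v=z\varphi$,
\[
S_{v^2}=A[s,z^{\pm1},T]/(T^p-z\varphi).
\]
The partial derivatives of the equation in $z$ and $s$ are $-\varphi$ and $-z\varphi'$. They have no common zero, since $z$ is a unit and $\varphi$ has three distinct roots over every point of $B$. By the Jacobian criterion $S_{v^2}$ is smooth over $A$.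

\emph{The chart $u^2\ne0$.} Put $w=v/u$, $z_1=u^2$, $\psi=(1-w)(1-tw)$ and $V=(P^{\mathrm{ev}})_{u^2}=A[w,z_1^{\pm1}]$. Then $(P^{\mathrm{od}})_{u^2}=uV$, so $v(P^{\mathrm{od}})_{u^2}=uvV=wV$, and $T^p=z_1\psi/w$. At a point of $D(u^2)$ where $\psi$ vanishes, $w\ne0$, so $v^2=w^2z_1\ne0$ and the point lies in the first chart. It remains to treat $(S_{u^2})_\psi=V_\psi\oplus\bigoplus_rT^rwV_\psi$. Here $T$ has a pole along $w=0$, so we use $\theta=T^{-1}$. From $T^rw=z_1\psi\,\theta^{p-r}$, with $z_1\psi$ a unit, we get
\[
(S_{u^2})_\psi=\bigoplus_{i=0}^{p-1}\theta^iV_\psi=V_\psi[\theta]/(G),\qquad G=z_1\psi\,\theta^p-w .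
\]
Where $\partial G/\partial z_1=\psi\theta^p$ vanishes, $\theta=0$, and there $\partial G/\partial w=z_1\psi'\theta^p-1=-1$. So this ring is smooth over $A$ as well. Finally, $A$ is smooth over $k$, and $V(u^2,v^2)=\sigma(B)$ by Lemma~\ref{lem:ring}.
\end{proof}

Condition (C) must be checked in all degrees. The proof finds, among the coefficients of $G_r\eta^p$, equations of the same shape as $tc_1^2+c_2^2=0$ in Example~\ref{ex:two}.

\begin{proposition}\label{prop:inj}
$F$ is injective on $L_K$.
\end{proposition}

\begin{proof}
Since $F$ sends degree $n$ to degree $pn$, its kernel is graded, and each graded piece of $L_K$ lies in one summand. On $W^{\mathrm{ev}}\otimes_AK$ the map $\eta\mapsto\eta^p$ is injective, as it sends distinct basis monomials to distinct basis monomials. So let $1\le r\le p-1$, let $m\ge3$ be odd, let $\eta=\sum_{a=1}^{m-1}c_au^{-a}v^{-(m-a)}$ with $c_a\in K$, and suppose $F(T^rv\,\eta)=0$. Write $e_n=e_n^{(r)}$, with $e_n=0$ for $n>2r$. By \eqref{eq:frob},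
\[
0=\sum_{n=0}^{2r}\sum_{a=1}^{m-1}e_n\,c_a^p\;u^{r+n-pa}\,v^{p+r-n-p(m-a)}\quad\text{in }W\otimes_AK .
\]
The terms indexed by $(n,a)$ and $(n',a')$ have the same monomial if and only if $n'-n=p(a'-a)$, and a monomial is nonzero if and only if both exponents are negative.

Consider the monomial of $(0,a)$ with $1\le a\le m-2$. Its exponents satisfy $r-pa<0$ and $p+r-p(m-a)\le r-p<0$. Since $2r<2p$, the only other term with this monomial is $(p,a+1)$. Therefore
\begin{equation}\label{eq:pair}
e_0\,c_a^p+e_p\,c_{a+1}^p=0\qquad(1\le a\le m-2),\qquad\text{where }e_0=t^r .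
\end{equation}

\emph{Case $2r\ge p$.} The value $e_p(0)$ is the coefficient of $s^p$ in $(s-1)^rs^r$, namely $\pm\binom r{p-r}$, which is nonzero in $k$ because $0<p-r\le r<p$. Let $\nu$ be the valuation of $K$ at $t=0$, so $\nu(e_0)=r$ and $\nu(e_p)=0$. If one of $c_a,c_{a+1}$ is nonzero, then by \eqref{eq:pair} both are, and $r+p\,\nu(c_a)=p\,\nu(c_{a+1})$, which is impossible as $p\nmid r$. Since $m-1\ge2$, every index $1,\dots,m-1$ occurs in one of the equations, so $\eta=0$.

\emph{Case $2r<p$.} Now $e_p=0$, and \eqref{eq:pair} gives $c_a=0$ for $a\le m-2$. For the last coefficient consider the term $(2r,m-1)$, which is $c_{m-1}^p\,u^{3r-p(m-1)}v^{-r}$ because $e_{2r}=1$. Its exponents are negative, as $3r<2p\le p(m-1)$, and no other term has this monomial, as $|n'-2r|<p$ for $0\le n'\le2r$. So $c_{m-1}=0$.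
\end{proof}

For $r=p-1$ and $m=3$ the monomial in \eqref{eq:pair} is $u^{-1}v^{-1}$, so Frobenius from $L_{-1}$ to $L_{-p}$ is the map $(c_1,c_2)\mapsto t^{p-1}c_1^p+e^{(p-1)}_pc_2^p$, which generalizes Example~\ref{ex:two}.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The ring $S$ satisfies (A)--(E) with $\delta=2$. Apply Corollary~\ref{cor:criterion}.
\end{proof}

\section{The other dimensions}\label{sec:dim}

\subsection*{Surfaces}
Let $X\subseteq\mathbb P^n$ be a normal surface. It has finitely many singular points, which a general $H$ avoids. By Lemma~\ref{lem:bertini} for $X_{\mathrm{reg}}$, for general $H$ the local ring of $X\cap H$ at each closed point is the quotient of a regular local ring by an element outside $\mathfrak m^2$, hence regular. So $X\cap H$ is regular, and it is $F$-rational and $F$-injective by Lemma~\ref{lem:regular}. This proves the case $d=2$ of Theorem~\ref{thm:dim}; only normality was used.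

\subsection*{Dimension $d=3+\ell$}
Multiplying the threefold $X$ by an affine space does not fit our method: the singular locus grows, and the section $y=0$ of $X\times\mathbb A^1$ is $X$ itself, which is $F$-rational. We keep the base a curve and enlarge the cones, replacing the $\mathbb P^1$ under them by $\mathbb P^1\times\mathbb P^\ell$. Let $\ell\ge0$, $Y=A[y_0,\dots,y_\ell]$ with its standard grading, $Q=S\otimes_AY=S[y_0,\dots,y_\ell]$, and
\[
S'=\bigoplus_{n\ge0}S'_n\subseteq Q,\qquad S'_n=S_n\otimes_AY_{(\ell+1)n}.
\]
For $\ell=0$ this is $S$ again. The factor $\ell+1$ is chosen because the top piece of $H^{\ell+1}_{Y_+}(Y)$ is $A\,(y_0\cdots y_\ell)^{-1}$, of rank one and degree $-(\ell+1)$; it will be paired with $L_{-1}$, and this preserves (E). The ring $Q$ is bigraded, with $S_n\otimes Y_j$ in bidegree $(n,j)$. Call $(\ell+1)n-j$ the \emph{weight}, and write $[M]_0$ for the weight-zero part of a bigraded module $M$, graded by $n$. Then $S'=[Q]_0$.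

\begin{proposition}\label{prop:higher}
$S'$ is a finitely generated graded domain of dimension $\ell+3$ with $S'_0=A$, and it satisfies \textup{(A)}--\textup{(E)} with $\delta=\ell+2$.
\end{proposition}

\begin{proof}
\emph{Generators and \textup{(D)}.} $S'$ is a subring of the domain $Q$, and $S'_0=A$ and (D) are inherited from $S$. Let $s_1,\dots,s_m$ be homogeneous generators of $S$ over $A$. In a product $s_{i_1}\cdots s_{i_j}y^\alpha$ of weight zero, the monomial $y^\alpha$ factors into monomials of degrees $(\ell+1)\deg s_{i_1},\dots,(\ell+1)\deg s_{i_j}$. So the finitely many elements $s_iy^\beta$ with $|\beta|=(\ell+1)\deg s_i$ generate $S'$.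

\emph{Condition \textup{(A)}.} For $f\in\{u^2,v^2\}\subseteq S_p$ and $0\le i\le\ell$ put $g_{f,i}=f\,y_i^{(\ell+1)p}\in S'_p$. As $g_{f,i}$ has weight zero, $S'_{g_{f,i}}$ is the weight-zero part of $Q_{g_{f,i}}=S_f[y_j/y_i:j\ne i][y_i^{\pm1}]$. Sending $s\in(S_f)_n$ to $s\,y_i^{(\ell+1)n}$ identifies $S_f[y_j/y_i:j\ne i]$ with this part. So $S'_{g_{f,i}}$ is smooth over $A$ by Lemma~\ref{lem:smooth}, and $\dim S'=\ell+3$. It remains to show that the $g_{f,i}$ generate an ideal with radical $S'_+$. The prime $S'_+$ is spanned by elements $sy^\alpha$ with $s\in S_n$, $n>0$, $|\alpha|=(\ell+1)n$. Pick $i$ with $\alpha_i\ge1$. For $M$ large, $s^M=s_1u^2+s_2v^2$ with $s_1,s_2\in S_{Mn-p}$ by Lemma~\ref{lem:ring}, and $y^{M\alpha}=y_i^{(\ell+1)p}y^\beta$ with $|\beta|=(\ell+1)(Mn-p)$. Then $(sy^\alpha)^M=(s_1y^\beta)g_{u^2,i}+(s_2y^\beta)g_{v^2,i}$ with coefficients in $S'$.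

\emph{Local cohomology.} Let $\mathfrak a=S_+Q$ and $\mathfrak b=Y_+Q$. In $Q$ the $g_{f,i}$ generate the product of $(u^2,v^2)$ and $(y_0^{(\ell+1)p},\dots,y_\ell^{(\ell+1)p})$, whose radical is that of $\mathfrak a\cap\mathfrak b$. The \v Cech complex of $S'$ on the $g_{f,i}$ is the weight-zero part of that of $Q$, so $H^i_{S'_+}(S')=[H^i_{\mathfrak a\cap\mathfrak b}(Q)]_0$. We compute the right side from the Mayer--Vietoris sequence
\[
\cdots\to H^i_{\mathfrak a}(Q)\oplus H^i_{\mathfrak b}(Q)\to H^i_{\mathfrak a\cap\mathfrak b}(Q)\to H^{i+1}_{\mathfrak a+\mathfrak b}(Q)\to H^{i+1}_{\mathfrak a}(Q)\oplus H^{i+1}_{\mathfrak b}(Q)\to\cdots .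
\]
It is natural in the sheaf of abelian groups $\mathcal O_{\operatorname{Spec}Q}$ and in automorphisms preserving $\mathfrak a$ and $\mathfrak b$. So it commutes with Frobenius and with the action of $k^\times\times k^\times$ by $\lambda^n\kappa^j$ on bidegree $(n,j)$; as $k$ is infinite, it preserves bidegrees. Let $\Lambda=H^{\ell+1}_{Y_+}(Y)=\bigoplus_bA\,y^{-b}$, with all $b_j\ge1$, and let $L=H^2_{S_+}(S)$ as in Lemma~\ref{lem:lc}.
\begin{itemize}
\item $H^i_{\mathfrak a}(Q)=H^i_{S_+}(S)\otimes_AY$ is $0$ or $L\otimes_AY$. Its weight-zero part $\bigoplus_nL_n\otimes Y_{(\ell+1)n}$ vanishes, since $L_n=0$ for $n\ge0$ and $Y_j=0$ for $j<0$.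
\item $H^i_{\mathfrak b}(Q)$ is $0$ or $S\otimes_A\Lambda$. Its weight-zero part $\bigoplus_nS_n\otimes\Lambda_{(\ell+1)n}$ vanishes, since $S_n=0$ for $n<0$ and $\Lambda_j=0$ for $j\ge0$.
\item $H^i_{\mathfrak a+\mathfrak b}(Q)$ is computed by the \v Cech complex on $u^2,v^2,y_0,\dots,y_\ell$. As $Q$ is free over the polynomial ring over $A$ in these elements, only $i=\ell+3$ occurs. The last term of the complex is $\bigoplus_{b\in\mathbb Z^{\ell+1}}S_{u^2v^2}\,y^{-b}$. Dividing by the localizations that omit one element removes the $b$ with some $b_j\le0$ and replaces $S_{u^2v^2}$ by $S_{u^2v^2}/(S_{u^2}+S_{v^2})=L$. So $H^{\ell+3}_{\mathfrak a+\mathfrak b}(Q)=L\otimes_A\Lambda$, and $F$ is induced by the $p$-th power.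
\end{itemize}
Taking weight-zero parts gives $H^i_{S'_+}(S')\cong[H^{i+1}_{\mathfrak a+\mathfrak b}(Q)]_0$. Thus $H^i_{S'_+}(S')=0$ for $i\ne\ell+2$, and
\[
L':=H^{\ell+2}_{S'_+}(S')=\bigoplus_{n\le-1}L_n\otimes_A\Lambda_{(\ell+1)n},\qquad F\Bigl(\sum_b\xi_b\otimes y^{-b}\Bigr)=\sum_bF(\xi_b)\otimes y^{-pb}.
\]

\emph{Conditions \textup{(B)}, \textup{(C)}, \textup{(E)}.} The pieces $L'_n$ are free of finite rank and vanish for $n\ge0$, which is (B). The monomials $y^{-pb}$ are distinct, so $F(\sum_b\xi_b\otimes y^{-b})=0$ in $L'\otimes_AK$ forces $F(\xi_b)=0$ for all $b$, and (C) follows from Proposition~\ref{prop:inj}. Finally $L'_{-1}=L_{-1}\otimes(y_0\cdots y_\ell)^{-1}$ has rank $2$, and $F$ maps it into $L_{-p}\otimes(y_0\cdots y_\ell)^{-p}=A\mu$ with $\mu=u^{-1}v^{-1}\otimes(y_0\cdots y_\ell)^{-p}\in L'_{-p}$.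
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
The case $d=2$ was treated at the beginning of this section. For $d=3+\ell$, Proposition~\ref{prop:higher} and Corollary~\ref{cor:criterion} give an affine variety $X$ of dimension $d$ with properties (1) and (2). Embedded in any $\mathbb P^n$, it is normal, $F$-injective and $F$-rational, while its general hyperplane section is neither $F$-injective nor $F$-rational. So both assertions fail in dimension $d$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{PST}
Zsolt Patakfalvi, Karl Schwede, Kevin Tucker,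
\emph{Positive characteristic algebraic geometry},
arXiv:1412.2203 (2014).

\bibitem{SZ}
K. Schwede and W. Zhang,
\emph{Bertini theorems for $F$-singularities},
Proc. London Math. Soc. (2013).

\end{thebibliography}
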